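\title{Room for two ultrafilters but not three: distributivity numbers in the Matet--Mathias model}

\begin{abstract}
Let $W$ be obtained from a model of $\mathsf{CH}$ by a countable support iteration of Matet--Mathias forcing of length $\omega_2$. In $W$ the forcing $Q$ of infinite block sequences of finite sets, ordered by almost condensation, has distributivity number $\mathfrak h_{\mathsf{FIN}}=\omega_2$. We prove the conjecture that $Q\times Q$ has distributivity number $\omega_1$ in $W$ and that $\mathfrak h_{\mathsf{FIN}}$ becomes $\omega_1$ after forcing with $Q$ over $W$. More precisely, with $R=([\omega]^\omega,\subseteq^*)$, the product $Q^k\times R^l$ has distributivity number $\omega_2$ in $W$ if $2k+l\le 2$ and $\omega_1$ if $2k+l\ge 3$. The proof reflects a generic triple of Ramsey ultrafilters to an intermediate model and shows that each reflected ultrafilter is a copy of $\min U$ or of $\max U$, where $U$ is the next generic union ultrafilter.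
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{Block sequences and distributivity}
Let $\mathsf{FIN}$ be the set of nonempty finite subsets of $\omega$. A \emph{block sequence} is a finite or infinite sequence $(x_n)$ of elements of $\mathsf{FIN}$ with $\max x_n<\min x_{n+1}$ for all $n$; we identify it with the set of its terms, which we call its \emph{blocks}. Let $\mathsf{FIN}^{[\infty]}$ be the set of infinite block sequences. For a block sequence $X$, let $\mathrm{FU}(X)$ be the set of all unions of finitely many (at least one) blocks of $X$. For $X,Y\in\mathsf{FIN}^{[\infty]}$ we say that $Y$ is a \emph{condensation} of $X$, written $Y\sqsubseteq X$, if $Y\subseteq\mathrm{FU}(X)$, and we write $Y\sqsubseteq^*X$ if some tail of $Y$ is a condensation of $X$. For $a,b\subseteq\omega$, $a\subseteq^*b$ means that $a\setminus b$ is finite. We study the two forcing notions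
\[
Q=(\mathsf{FIN}^{[\infty]},\sqsubseteq^*),\qquad R=([\omega]^\omega,\subseteq^*)
\]
and their finite products. Both are $\sigma$-closed, so they add no reals. Forcing with $R$ adds a Ramsey ultrafilter on $\omega$; forcing with $Q$ adds a stable ordered union ultrafilter on $\mathsf{FIN}$ (the definitions are recalled in Sections~\ref{sec:prelim} and~\ref{sec:two}). Hindman's theorem plays for $Q$ the role that Ramsey's theorem plays for $R$. A product such as $Q\times Q$ adds mutually generic ultrafilters.

A subset of a forcing notion $S$ is \emph{open} if it is closed downward. The \emph{distributivity number} $\mathfrak h(S)$ is the least cardinal $\kappa$ such that some family of $\kappa$ open dense subsets of $S$ has non-dense intersection. We write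
\[
\mathfrak h_{\mathsf{FIN}}=\mathfrak h(Q),\qquad \mathfrak h^2_{\mathsf{FIN}}=\mathfrak h(Q\times Q),\qquad \mathfrak h(n)=\mathfrak h(R^n),\qquad \mathfrak h=\mathfrak h(1).
\]
The number $\mathfrak h(S)$ measures how many questions about the generic filter a single condition can answer. For instance, if $\mathfrak h(n)>\omega_1$, then for any $\omega_1$ subsets of $\omega$ densely many conditions of $R^n$ decide, all at once, which of these sets belong to each of the $n$ generic ultrafilters.

A block sequence has a set of minima and a set of maxima, and these two sets can be shrunk independently of each other. This gives a projection of $Q$ onto $R^2$ (Lemma~\ref{lem:pi}) and, in $\mathsf{ZFC}$, the inequalities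
\begin{equation}\label{eq:zfc}
\omega_1\le\mathfrak h^2_{\mathsf{FIN}}\le\mathfrak h(4)\le\mathfrak h(3)\le\mathfrak h(2)\le\mathfrak h\le\mathfrak c,\qquad \mathfrak h^2_{\mathsf{FIN}}\le\mathfrak h_{\mathsf{FIN}}\le\mathfrak h(2).
\end{equation}
Under $\mathsf{CH}$ all these numbers equal $\omega_1$. To tell them apart one needs a model with $\mathfrak c\ge\omega_2$.

\subsection*{The model}
Conditions of \emph{Matet--Mathias forcing} $\mathbb{MM}$ are pairs $(s,X)$, where the \emph{stem} $s$ is a finite block sequence, $X\in\mathsf{FIN}^{[\infty]}$, and $\max\bigcup s<\min\bigcup X$. We put $(t,Y)\le(s,X)$ if $t$ end-extends $s$, the blocks of $t$ that are not in $s$ belong to $\mathrm{FU}(X)$, and $Y\sqsubseteq X$. The forcing $\mathbb{MM}$ is proper and has the Laver property. Let $V\models\mathsf{CH}$, let $\mathbb P_{\omega_2}$ be the countable support iteration of $\mathbb{MM}$ of length $\omega_2$, and let $W$ be a generic extension of $V$ by $\mathbb P_{\omega_2}$. It is known that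
\begin{equation}\label{eq:known}
W\models\mathrm{cov}(\mathcal M)=\omega_1<\omega_2=\mathfrak h_{\mathsf{FIN}}=\mathfrak c,
\end{equation}
and that forcing with $Q$ over $W$ preserves $\mathrm{cov}(\mathcal M)=\omega_1$ and $\mathfrak c=\omega_2$. The following problem is posed in \cite{FB} as a conjecture.

\medskip
\noindent\emph{If the ground model is $W$, then $\mathfrak h_{\mathsf{FIN}}$ becomes $\omega_1$ in the generic extension by $Q$. Equivalently, in $W$ the value of $\mathfrak h^2_{\mathsf{FIN}}$ is $\omega_1$.}
\medskip

Why should one expect this? One step of the iteration adds a $Q$-generic filter $U$ over the current model, and then a single block sequence that is an almost condensation of every member of $U$ (Lemma~\ref{lem:decomp}). So each step provides a condition of $Q$ that decides a whole generic filter over the current model, and with it two ultrafilters on $\omega$, the images $\min U$ and $\max U$. By \eqref{eq:zfc} and \eqref{eq:known}, $\mathfrak h(2)=\omega_2$ in $W$. A generic filter for $Q\times Q$, however, carries four mutually generic ultrafilters on $\omega$, and nothing in the design of the iteration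 decides more than two at a time. The question is whether some indirect route does: a later step, a limit step, or a cleverer function of the generic blocks than $\min$ and $\max$. We show that none of these routes works, and that the threshold lies at three.

\begin{theorem}\label{thm:conj}
$W\models\mathfrak h^2_{\mathsf{FIN}}=\omega_1$, and $W[U]\models\mathfrak h_{\mathsf{FIN}}=\omega_1$ for every filter $U$ that is $Q$-generic over $W$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
In $W$, for $(k,l)\ne(0,0)$, the distributivity number of $Q^k\times R^l$ is $\omega_2$ if $2k+l\le2$ and $\omega_1$ if $2k+l\ge3$. Forcing with $Q$ over $W$ makes even $\mathfrak h=\omega_1$. Forcing with $R$ over $W$ gives $\mathfrak h=\omega_2$ and $\mathfrak h(2)=\mathfrak h_{\mathsf{FIN}}=\omega_1$.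
\end{theorem}

Both theorems follow from a statement about $R^3$. An extension of a model $M$ \emph{has no new $\omega_1$-sequences} if every function from $\omega_1^M$ into $M$ that lies in the extension lies in $M$.

\begin{theorem}\label{thm:three}
In $W$, no condition of $R^3$ forces that $R^3$ adds no new $\omega_1$-sequences. In particular $\mathfrak h(3)=\omega_1$.
\end{theorem}

Of the known facts above, only the properness of $\mathbb{MM}$ is used for Theorem~\ref{thm:three}; the equalities $\mathfrak h_{\mathsf{FIN}}=\mathfrak c=\omega_2$ enter when Theorems~\ref{thm:conj} and~\ref{thm:sharp} are deduced from it.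

Section~\ref{sec:two} shows the counting argument in the simplest situation, a single generic filter for $Q$. Section~\ref{sec:reduce} reduces everything to a classification (Theorem~\ref{thm:tame}) of those Ramsey ultrafilters over the ground model that have a pseudointersection in $W$. Sections~\ref{sec:onestep}--\ref{sec:end} prove the classification.

\section{Preliminaries}\label{sec:prelim}

Forcing notions are preorders, and $q\le p$ means that $q$ is stronger. The letter $M$ denotes an arbitrary model of $\mathsf{ZFC}$ used as a ground model; as usual we argue as if generic filters over the models in question exist. A \emph{pseudointersection} of a family $F\subseteq P(\omega)$ is an infinite set $z\subseteq\omega$ with $z\subseteq^*a$ for all $a\in F$.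

\subsection{Distributivity and projections}
If an extension of $M$ has no new $\omega_1$-sequences, then it has no new $\omega$-sequences of elements of $M$ and no new reals, it has the same $\omega_1$ and $\omega_2$, and it contains no new subsets of sets that have size at most $\omega_1$ in $M$. Call a condition $p$ of a forcing $S\in M$ \emph{quiet} (over $M$) if $p$ forces that the extension has no new $\omega_1$-sequences. Theorem~\ref{thm:three} says that $R^3$ has no quiet condition over $W$.

A map $\pi:S\to T$ is a \emph{projection} if it is order preserving, every $t\in T$ has some $\pi(s)$ below it, and whenever $t\le\pi(s)$ there is $s'\le s$ with $\pi(s')\le t$. Products and compositions of projections are projections, and so are the maps between finite products that forget or permute coordinates.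

\begin{lemma}\label{lem:dist}
Let $S,T\in M$ be forcing notions.
\begin{itemize}
\item[(a)] If $S$ is $\sigma$-closed, then $\mathfrak h(S)\ge\omega_1$ and $S$ adds no new $\omega$-sequences of elements of $M$.
\item[(b)] If $\mathfrak h(S)>\omega_1$, then every condition of $S$ is quiet.
\item[(c)] If $\pi:S\to T$ is a projection, then $\mathfrak h(S)\le\mathfrak h(T)$; every $S$-generic $G$ induces the $T$-generic filter $H=\{t:\exists s\in G\ \pi(s)\le t\}$; and if $S$ has a quiet condition, then so does $T$.
\item[(d)] Let $G$ be $S$-generic over $M$ and suppose that $M[G]$ has no new $\omega_1$-sequences. If $T$ has a quiet condition over $M[G]$, then $S\times T$ has a quiet condition over $M$.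
\end{itemize}
\end{lemma}

\begin{proof}
(a) Below any condition, meet countably many open dense sets one after the other and take a lower bound. The second claim follows as in (b), with $\omega$ for $\omega_1$.

(b) Let $p$ force that $\dot f$ is a function from $\omega_1$ into $M$. The set $D_\xi$ of all $q$ that are incompatible with $p$ or decide $\dot f(\xi)$ is open dense. Densely many $q\le p$ lie in $\bigcap_{\xi<\omega_1}D_\xi$, and such a $q$ decides all values of $\dot f$, so it forces $\dot f\in M$.

(c) If $D\subseteq T$ is open dense, so is $\pi^{-1}[D]$: given $s$, take $t\le\pi(s)$ in $D$ and $s'\le s$ with $\pi(s')\le t$. Suppose that $D_\xi\subseteq T$ are open dense and $\bigcap_\xi\pi^{-1}[D_\xi]$ is dense. Given $t$, take $s$ with $\pi(s)\le t$ and $s'\le s$ in the intersection; then $\pi(s')\le t$ lies in $\bigcap_\xi D_\xi$. This gives $\mathfrak h(S)\le\mathfrak h(T)$. The set $H$ is upward closed and directed, and it meets each open dense $D\in M$ because $G$ meets $\pi^{-1}[D]$. If $G$ contains a quiet condition, then $M[H]\subseteq M[G]$ has no new $\omega_1$-sequences, and some condition in $H$ forces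 this.

(d) Let $H$ be $T$-generic over $M[G]$ and contain a quiet condition. Then $G\times H$ is $S\times T$-generic over $M$. A function $\omega_1\to M$ in $M[G][H]$ lies in $M[G]$, hence in $M$, and some condition in $G\times H$ forces this.
\end{proof}

\subsection{Block combinatorics}
For $Y=(y_n)\in Q$ and a finite block sequence $t$ let $Y/t=(y_n:\min y_n>\max\bigcup t)$, with $Y/\varnothing=Y$; for $u\in\mathsf{FIN}$ let $Y/u=Y/(u)$. We say that $t$ is \emph{from} $B\subseteq\mathsf{FIN}$ if all blocks of $t$ lie in $B$. A block, or a block sequence, is \emph{above} $t$ if all its elements exceed $\max\bigcup t$. We write $t^\frown s$ for concatenation. The blocks $y_n\subseteq u$ of an element $u\in\mathrm{FU}(Y)$ are its \emph{pieces}. Three simple facts are used throughout.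
\begin{itemize}
\item[(B1)] If $u\in\mathrm{FU}(Y)$ is above $t$, then all its pieces are, so $u\in\mathrm{FU}(Y/t)$.
\item[(B2)] A tail of $Y$ is equivalent to $Y$ in $Q$. If $Y\sqsubseteq^*X_1,\dots,X_k$, then some tail of $Y$ is a condensation of each $X_i$. So compatible conditions have a common condensation above any given $t$.
\item[(B3)] $Q$ is $\sigma$-closed: if $X_{n+1}\sqsubseteq^*X_n$ for all $n$, pick by (B2) blocks $y_n$ of $X_n$ above $y_{n-1}$ with $y_n\in\mathrm{FU}(X_i)$ for all $i\le n$; then $(y_n)\sqsubseteq^*X_i$ for all $i$. The same diagonal choice shows that $R$ is $\sigma$-closed, and finite products of $\sigma$-closed forcings are $\sigma$-closed.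
\end{itemize}
We use three partition theorems.

\medskip
\noindent\textbf{Ramsey's theorem.} For $\chi:[\omega]^2\to2$ and infinite $a\subseteq\omega$ there is an infinite $b\subseteq a$ that is homogeneous, that is, $\chi$ is constant on $[b]^2$.

\smallskip
\noindent\textbf{Hindman's theorem.} For $B\subseteq\mathsf{FIN}$ and $X\in Q$ there is $Y\sqsubseteq X$ with $\mathrm{FU}(Y)\subseteq B$ or $\mathrm{FU}(Y)\cap B=\varnothing$.

\smallskip
\noindent\textbf{Taylor's theorem} \cite{Taylor}. For $f:\mathsf{FIN}\to\omega$ and $X\in Q$ there are $Y\sqsubseteq X$ and a map $\tau$ among the five maps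
\[
\text{constant},\qquad u\mapsto\min u,\qquad u\mapsto\max u,\qquad u\mapsto(\min u,\max u),\qquad u\mapsto u
\]
such that for all $u,v\in\mathrm{FU}(Y)$, $f(u)=f(v)$ if and only if $\tau(u)=\tau(v)$. We say that $Y$ is \emph{canonical for $f$ of type $\tau$}.

\subsection{The generic union ultrafilter}
Let $U$ be $Q$-generic over $M$ and put
\[
\hat U=\{B\subseteq\mathsf{FIN}:\exists X\in U\ \ \mathrm{FU}(X)\subseteq B\}.
\]

\begin{lemma}\label{lem:U}
\begin{itemize}
\item[(a)] $M[U]$ has no new $\omega$-sequences of elements of $M$.
\item[(b)] $U$ is closed under tails, and for $X_1,\dots,X_k\in U$ there is $Y\in U$ with $Y\sqsubseteq X_i$ for all $i$.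
\item[(c)] In $M[U]$, $\hat U$ is an ultrafilter on $\mathsf{FIN}$.
\item[(d)] For every $f:\mathsf{FIN}\to\omega$ in $M[U]$ some $X\in U$ is canonical for $f$.
\end{itemize}
\end{lemma}

\begin{proof}
Part (a) is (B3) with Lemma~\ref{lem:dist}(a), and (b) follows from (B2). By (b), $\hat U$ is a proper filter. Every $B\subseteq\mathsf{FIN}$ and every $f:\mathsf{FIN}\to\omega$ in $M[U]$ lie in $M$ by (a), and the theorems of Hindman and Taylor provide the dense sets that give (c) and (d).
\end{proof}

The next lemma is the form of diagonalization that we need: a member of $U$ that, after each of its own finite condensations $t$, continues inside a set prescribed for $t$.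

\begin{lemma}\label{lem:diag}
Let $(X_t)\in M[U]$ be a family of elements of $U$ indexed by all finite block sequences $t$. There is $Y\in U$ with $Y/t\sqsubseteq X_t$ for all $t$ from $\mathrm{FU}(Y)$, including $t=\varnothing$.
\end{lemma}

\begin{proof}
The family is countable, so it lies in $M$, and some $Z\in U$ forces $X_t\in\dot U$ for all $t$. Every condition below $Z$ is then compatible with every $X_t$. We show that the $Y$ as in the lemma are dense below $Z$. Given $Z'\le Z$, let $Z_0$ be a common condensation of $Z'$ and $X_\varnothing$. Recursively, let $y_k$ be the first block of $Z_k$, and let $Z_{k+1}\sqsubseteq Z_k$ be above $y_k$ and satisfy $Z_{k+1}\sqsubseteq X_t$ for the finitely many $t$ from $\mathrm{FU}(y_0,\dots,y_k)$; this is possible by (B2). Put $Y=(y_k)$. Then $Y\sqsubseteq Z_0$, so $Y\le Z'$ and $Y\sqsubseteq X_\varnothing$. If $t\ne\varnothing$ is from $\mathrm{FU}(Y)$ and $y_k$ is the top piece of its last block, then $Y/t=(y_j)_{j>k}\sqsubseteq Z_{k+1}\sqsubseteq X_t$.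
\end{proof}

The ultrafilter $\hat U$ is the stable ordered union ultrafilter added by $Q$. \emph{Ordered union} means that it has a base of sets $\mathrm{FU}(X)$; \emph{stable} means that countably many $X_n\in U$ have a $\sqsubseteq^*$-lower bound in $U$, which follows from Lemma~\ref{lem:diag} with $X_{(u)}\sqsubseteq X_0,\dots,X_{\max u}$.

\subsection{One step of Matet--Mathias forcing}
In $M[U]$ let $\mathbb{MM}(U)=\{(s,X)\in\mathbb{MM}:X\in U\}$, with the order of $\mathbb{MM}$. For an $\mathbb{MM}$-generic filter $G$ the union of the stems of conditions in $G$ is an infinite block sequence $(x_n)$, the \emph{generic block sequence}.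

\begin{lemma}\label{lem:decomp}
\begin{itemize}
\item[(a)] The map $\iota(s,X)=(X,(s,X))$ is a dense embedding of $\mathbb{MM}$ into $Q*\mathbb{MM}(\dot U)$. If $G$ is $\mathbb{MM}$-generic over $M$, then $U=\{Y:X\sqsubseteq^*Y\text{ for some }(s,X)\in G\}$ is $Q$-generic over $M$, the filter $G$ is $\mathbb{MM}(U)$-generic over $M[U]$, and $M[G]=M[U][G]$.
\item[(b)] Finitely many conditions of $\mathbb{MM}(U)$ with the same stem have a common extension with that stem. So $\mathbb{MM}(U)$ is $\sigma$-centered, hence c.c.c.
\item[(c)] The generic block sequence satisfies $(x_n)\sqsubseteq^*Y$ for all $Y\in U$.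
\item[(d)] The function $d(n)=\max x_n$ dominates $M\cap\omega^\omega$: for each $g\in M\cap\omega^\omega$, $g(n)<d(n)$ for all but finitely many $n$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The map $\iota$ preserves the order. For density, let $(Y,\dot m)$ be given and strengthen $Y$ so that it decides $\dot m=(s,X)$. Then $Y\Vdash X\in\dot U$, so $Y$ and $X$ have a common condensation $Y'$, and $\iota(s,Y')\le(Y,\dot m)$. If $\iota(p)$ and $\iota(q)$ are compatible, then by density some $\iota(r)$ is below both, and this means $r\le p,q$ in $\mathbb{MM}$. So $\iota$ is a dense embedding, and the upward closure $G^*$ of $\iota[G]$ is generic for the two-step iteration. Its first coordinate is $U$. Its second coordinate contains $G$; conversely, if $(Y,\dot m)\ge\iota(s,X)$ with $(s,X)\in G$, then $X\in U$ forces $(s,X)\le\dot m$, so the value of $\dot m$ lies in $G$.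

(b) Use Lemma~\ref{lem:U}(b). There are countably many stems.

(c) If $(s,X)\in G$ and $X\sqsubseteq^*Y$, then the blocks $x_n$ after $s$ form a condensation of $X$.

(d) Let $g\in M$ and $(s,X)\in\mathbb{MM}$ with $|s|=\ell$. Choose a subsequence $Y=(y_n)$ of $X$ with $\max y_n>g(\ell+n)$. The condition $(s,Y)$ forces that $x_\ell,\dots,x_{\ell+n}$ are $n+1$ successive elements of $\mathrm{FU}(Y)$, so that the top piece of $x_{\ell+n}$ is some $y_j$ with $j\ge n$. Hence it forces $d(\ell+n)\ge\max y_n>g(\ell+n)$ for all $n$.
\end{proof}

\subsection{Countable support iterations}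
Let $P\in M$, let $\theta$ be a large regular cardinal and $N\prec H(\theta)$ countable with $P\in N$. A condition $q$ is \emph{$(N,P)$-generic} if it forces $\dot G\cap D\cap N\neq\varnothing$ for every dense $D\subseteq P$ in $N$. The forcing $P$ is \emph{proper} if for all such $N$ every $p\in P\cap N$ has an $(N,P)$-generic extension. In a countable support iteration $(P_\beta)_{\beta\le\lambda}$, conditions of $P_\gamma$ are functions $p$ on $\gamma$ that are trivial outside a countable set, and $q\le p$ means $q{\restriction}\beta\Vdash q(\beta)\le p(\beta)$ for all $\beta<\gamma$. For $P_\gamma$-generic $G$ and $\beta\le\gamma$, $G_\beta=\{p{\restriction}\beta:p\in G\}$ is $P_\beta$-generic. We use the following standard facts; see \cite[Ch.~III]{Shelah}, \cite{Abraham}, \cite{Goldstern}. The first five concern any countable support iteration of proper forcings over any $M$.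
\begin{itemize}
\item[(I1)] Each $P_\gamma$ is proper. Hence every countable subset of $M$ in the extension is covered by a set in $M$ that is countable in $M$; $\omega_1$ and uncountable cofinality are preserved.
\item[(I2)] If $\mathrm{cof}(\gamma)>\omega$, every real of $M[G_\gamma]$ lies in $M[G_\beta]$ for some $\beta<\gamma$.
\item[(I3)] $N[G]\prec H(\theta)[G]$, and if $G$ contains an $(N,P)$-generic condition, then $N[G]\cap M=N$. A relation such as ``$r\Vdash j\in\dot z$'', computed in $M$ from parameters in $N$, is a set in $N$, so it may be used as a parameter in $N[G]$.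
\item[(I4)] (Extension lemma.) Let $N\prec H(\theta)$ be countable and contain the iteration, let $\beta<\gamma$ be in $N$, let $q_0$ be $(N,P_\beta)$-generic, and let $\dot p$ be a $P_\beta$-name with $q_0\Vdash\dot p\in P_\gamma\cap N$ and $q_0\Vdash\dot p{\restriction}\beta\in\dot G_\beta$. Then there is an $(N,P_\gamma)$-generic $q_1$ with $q_1{\restriction}\beta=q_0$ and $q_1\Vdash\dot p\in\dot G_\gamma$.
\item[(I5)] (Quotients.) For $\beta<\gamma$ and $P_\beta$-generic $G_\beta$ let $P_\gamma/G_\beta=\{r\in P_\gamma:r{\restriction}\beta\in G_\beta\}$. Each $r\in P_\gamma/G_\beta$ belongs to some $P_\gamma$-generic filter whose restriction to $P_\beta$ is $G_\beta$. Consequently, if $D\in M$ is dense below $r$, then $r$ has an extension in $D\cap(P_\gamma/G_\beta)$.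
\end{itemize}
For the iteration $(\mathbb P_\beta)_{\beta\le\omega_2}$ of $\mathbb{MM}$ over $V\models\mathsf{CH}$ write $V_\beta=V[G_\beta]$, so that $V_0=V$ and $V_{\omega_2}=W$.
\begin{itemize}
\item[(I6)] (Tails.) For $\delta<\gamma\le\omega_2$, $V_\gamma$ is a generic extension of $V_\delta$ by the countable support iteration $\mathbb P_{\delta,\gamma}$ of $\mathbb{MM}$ computed in $V_\delta$, with coordinates indexed by $[\delta,\gamma)$, and its intermediate models are the $V_\beta$, $\delta\le\beta\le\gamma$. For $\gamma=\omega_2$ this iteration has length $\omega_2$.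
\item[(I7)] $V_\beta\models\mathsf{CH}$ for $\beta<\omega_2$; $\mathbb P_{\omega_2}$ is $\aleph_2$-c.c.; every subset of $\omega_1$ in $W$ lies in some $V_\beta$ with $\beta<\omega_2$. All $V_\beta$ have the same $\omega_1$ and $\omega_2$, and they agree on which ordinals below $\omega_2$ have cofinality $\omega$ or $\omega_1$.
\end{itemize}
By Lemma~\ref{lem:decomp}(a), each successor step factors as
\[
V_\delta\ \subseteq\ V_\delta[U_\delta]\ \subseteq\ V_\delta[U_\delta][m_\delta]=V_{\delta+1},
\]
where $U_\delta$ is $Q^{V_\delta}$-generic over $V_\delta$ and $m_\delta$ is $\mathbb{MM}(U_\delta)$-generic over $V_\delta[U_\delta]$.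

At limits of cofinality $\omega$ we shall twice build a condition by gluing. The following lemma says what the glued condition forces.

\begin{lemma}\label{lem:fusion}
Let $(P_\beta)$ be a countable support iteration and let $\gamma_0<\gamma_1<\cdots$ have limit $\gamma$. Let $q_n\in P_{\gamma_n}$ with $q_{n+1}{\restriction}\gamma_n=q_n$, and let $\dot p_n$ be $P_{\gamma_n}$-names such that $q_n$ forces $\dot p_n\in P_\gamma$ and $\dot p_n{\restriction}\gamma_n\in\dot G_{\gamma_n}$, and $q_{n+1}$ forces $\dot p_{n+1}\le\dot p_n$. Then $q=\bigcup_nq_n\in P_\gamma$, and $q\Vdash\dot p_n\in\dot G_\gamma$ for all $n$.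
\end{lemma}

\begin{proof}
The support of $q$ is a countable union of countable sets. Fix $n$ and let $r\le q$ decide $\dot p_n=p$; it suffices to show $r\Vdash p\in\dot G_\gamma$. For $m\ge n$, $r$ forces $\dot p_m\le p$ and $\dot p_m{\restriction}\gamma_m\in\dot G_{\gamma_m}$. So $r\Vdash p{\restriction}\beta\in\dot G_\beta$ for every $\beta<\gamma$. Suppose that $r'\le r$ forces $p\notin\dot G_\gamma$. We define $r''\le r',p$ by recursion on the coordinates. Let $r''{\restriction}\beta\le r'{\restriction}\beta,\,p{\restriction}\beta$ be given. It forces that $r'(\beta)$ and $p(\beta)$ are compatible. Indeed, if $s\le r''{\restriction}\beta$ forced the opposite, a generic filter containing $s\cup r'{\restriction}[\beta,\gamma)\le r'$ would have both $r'{\restriction}(\beta+1)$ and $p{\restriction}(\beta+1)$ in $G_{\beta+1}$, so that $r'(\beta)$ and $p(\beta)$ would lie in the same generic filter of the $\beta$-th iterand. Let $r''(\beta)$ name a common extension, trivial if $\beta$ is outside both supports. Then $r''\le p$ forces $p\in\dot G_\gamma$, while $r''\le r'$ forces the opposite.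
\end{proof}

\section{What one union ultrafilter projects to}\label{sec:two}

This section treats the smallest case in which the number two appears: one $Q$-generic filter $U$ over $M$, no iteration, and ultrafilters on $\omega$ that are images of $\hat U$ under functions $\mathsf{FIN}\to\omega$.

For $X\in Q$ let $\min[X]=\{\min x:x\in X\}$ and $\max[X]=\{\max x:x\in X\}$.

\begin{lemma}\label{lem:pi}
The map $\pi(X)=(\min[X],\max[X])$ is a projection of $Q$ onto $R^2$. Hence $Q^k\times R^l$ projects onto $R^n$ for $1\le n\le 2k+l$, and the inequalities \eqref{eq:zfc} hold.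
\end{lemma}

\begin{proof}
If $u\in\mathrm{FU}(X)$, then $\min u\in\min[X]$ and $\max u\in\max[X]$, so $\pi$ preserves the order. Let $(a,b)\le\pi(X)$, $X=(x_n)$. Infinitely many $i$ have $\min x_i\in a$ and infinitely many $j$ have $\max x_j\in b$. Choose $i_0<j_0<i_1<j_1<\cdots$ with $\min x_{i_n}\in a$ and $\max x_{j_n}\in b$, and let $Y=(x_{i_n}\cup x_{j_n})_n$. Then $Y\sqsubseteq X$, $\min[Y]\subseteq a$ and $\max[Y]\subseteq b$. Applied to the sequence of singletons, whose image is $(\omega,\omega)$, this also shows that every $(a,b)$ has some $\pi(Y)$ below it.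

In \eqref{eq:zfc}, the first inequality is Lemma~\ref{lem:dist}(a) and all others but $\mathfrak h\le\mathfrak c$ follow from Lemma~\ref{lem:dist}(c). For $a\subseteq\omega$ the set $D_a=\{b:b\subseteq^*a\text{ or }b\subseteq^*\omega\setminus a\}$ is open dense in $R$, and $\bigcap_aD_a=\varnothing$ since every infinite $b$ splits into two infinite parts. So $\mathfrak h\le\mathfrak c$.
\end{proof}

Let $E,F$ be ultrafilters on the Boolean algebra $P(\omega)\cap M$; they need not belong to $M$. For $\varphi\in M\cap\omega^\omega$ let $\varphi_*(E)=\{a\in P(\omega)\cap M:\varphi^{-1}[a]\in E\}$. Then $(\varphi\circ\psi)_*=\varphi_*\circ\psi_*$, and $\varphi_*(E)=E$ if $\varphi$ is the identity on a set in $E$. We use three notions.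
\begin{itemize}
\item $F$ is \emph{Ramsey over $M$} if every $\chi:[\omega]^2\to2$ in $M$ has a homogeneous set in $F$.
\item $E$ and $F$ are \emph{equivalent over $M$} if $F=\varphi_*(E)$ and $E=\psi_*(F)$ for some $\varphi,\psi\in M\cap\omega^\omega$. This is an equivalence relation.
\item $(E,F)$ is \emph{separated over $M$} if for every $f\in M\cap\omega^\omega$ there are $a\in E$ and $b\in F$ with $f[a]\cap b=\varnothing$. Then $F\neq f_*(E)$ for all $f\in M$, since otherwise $f^{-1}[b]\in E$ would meet $a$. So separated ultrafilters are not equivalent.
\end{itemize}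
An $R^n$-generic filter is the product of its coordinate filters, and we write it as $(H_1,\dots,H_n)$.

\begin{lemma}\label{lem:Rn}
Let $(H_1,\dots,H_n)$ be $R^n$-generic over $M$. Each $H_i$ is a nonprincipal ultrafilter on $P(\omega)\cap M$ that is Ramsey over $M$, and $(H_i,H_j)$ is separated over $M$ for $i\neq j$.
\end{lemma}

\begin{proof}
If $a,b\in H_i$, some $c\in H_i$ has $c\subseteq^*a\cap b$, so $a\cap b\in H_i$. The dense sets $D_a$ above make $H_i$ an ultrafilter; it consists of infinite sets; and Ramsey's theorem gives the dense sets for the Ramsey property. For separation let $f\in M$ and let $a_i,a_j$ be coordinates of a condition. If $f$ is constant on an infinite $a\subseteq a_i$, let $b$ be $a_j$ minus the constant value. Otherwise $f$ is injective on an infinite subset of $a_i$; split it into infinite sets $a^0,a^1$. As $f[a^0]\cap f[a^1]=\varnothing$, we have $a_j=(a_j\setminus f[a^0])\cup(a_j\setminus f[a^1])$, so $b=a_j\setminus f[a^e]$ is infinite for some $e<2$; let $a=a^e$. In both cases replacing $a_i,a_j$ by $a,b$ gives a stronger condition with $f[a]\cap b=\varnothing$.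
\end{proof}

Now let $U$ be $Q$-generic over $M$. For $f:\mathsf{FIN}\to\omega$ in $M$ let $f_*(\hat U)=\{a\subseteq\omega:f^{-1}[a]\in\hat U\}$, an ultrafilter on $P(\omega)\cap M=P(\omega)\cap M[U]$. Put
\[
\min U=\{a\subseteq\omega:\exists X\in U\ \min[X]\subseteq a\},\qquad\max U=\{a\subseteq\omega:\exists X\in U\ \max[X]\subseteq a\}.
\]
Since $\min[X]\subseteq a$ holds exactly when $\min u\in a$ for all $u\in\mathrm{FU}(X)$, the filter $\min U$ is the image of $\hat U$ under $u\mapsto\min u$, and likewise for $\max U$. Since $U$ is closed under tails, $(\min U,\max U)$ is the $R^2$-generic filter induced by $\pi$. By Lemma~\ref{lem:Rn}, these are two inequivalent Ramsey ultrafilters. There is no third.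

\begin{proposition}\label{prop:images}
Let $f:\mathsf{FIN}\to\omega$ be in $M$ and suppose that $F=f_*(\hat U)$ is nonprincipal and Ramsey over $M$. Then $F$ is equivalent over $M$ to $\min U$ or to $\max U$.
\end{proposition}

\begin{proof}
Fix $X\in U$ canonical for $f$ and go through the five types.

\emph{Constant.} Then $\mathrm{FU}(X)\subseteq f^{-1}[\{k\}]$ for some $k$, so $\{k\}\in F$, contrary to the hypothesis.

\emph{$(\min,\max)$ or identity.} Here $f(u)=f(v)$ implies $\min u=\min v$ and $\max u=\max v$ for $u,v\in\mathrm{FU}(X)$. So the rule $g(f(u))=\min u$ for $u\in\mathrm{FU}(X)$, and $g=0$ elsewhere, defines $g\in M\cap\omega^\omega$. Let $\chi(\{i,j\})=1$ if $g(i)=g(j)$ and $0$ otherwise, and let $a\in F$ be homogeneous; then $g{\restriction}a$ is constant or injective. As $f^{-1}[a]\in\hat U$, there is $Y=(y_n)\in U$ with $Y\sqsubseteq X$ and $f[\mathrm{FU}(Y)]\subseteq a$. Three elements of $\mathrm{FU}(Y)$ give a contradiction: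
\[
\begin{array}{c|ccc}
u & y_0 & y_1 & y_0\cup y_1\\ \hline
g(f(u)) & \min y_0 & \min y_1 & \min y_0
\end{array}
\]
The first two columns show that $g{\restriction}a$ is not constant. The first and third show that it is not injective, because $y_0$ and $y_0\cup y_1$ have different maxima and so $f(y_0)\neq f(y_0\cup y_1)$.

\emph{$\min$.} Define $\varphi(\min x)=f(x)$ for $x\in X$ and $\varphi=0$ outside $\min[X]$. Then $\varphi\in M$ is injective on $\min[X]$, and $f(u)=\varphi(\min u)$ on $\mathrm{FU}(X)\in\hat U$, since $u$ and its first piece have the same minimum. Hence $a\in F$ if and only if $\{u:\min u\in\varphi^{-1}[a]\}\in\hat U$, that is, $F=\varphi_*(\min U)$. Let $\psi\in M\cap\omega^\omega$ satisfy $\psi\circ\varphi=\mathrm{id}$ on $\min[X]\in\min U$. Then $\psi_*(F)=(\psi\circ\varphi)_*(\min U)=\min U$.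

\emph{$\max$.} Replace $\min$ by $\max$ and the first piece by the last piece.
\end{proof}

\begin{corollary}\label{cor:nothree}
For $f_1,f_2,f_3:\mathsf{FIN}\to\omega$ in $M$, the images $(f_i)_*(\hat U)$ do not form an $R^3$-generic triple over $M$.
\end{corollary}

\begin{proof}
Otherwise, by Lemma~\ref{lem:Rn}, they would be nonprincipal, Ramsey and pairwise inequivalent, while by Proposition~\ref{prop:images} two of them would be equivalent to the same one of $\min U$, $\max U$.
\end{proof}

The proof of Theorem~\ref{thm:three} ends in exactly this pigeonhole argument, over an intermediate model $V_\alpha$ and with $U=U_\alpha$. The work lies in showing that the ultrafilters in question, which are at first just some sets in $W$, are images of $\hat U_\alpha$.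

\section{Reduction to tame ultrafilters}\label{sec:reduce}

\subsection{From three ultrafilters to the conjecture}
The statements about $W[U]$ concern \emph{every} generic $U$. This is why Theorem~\ref{thm:three} excludes even a single quiet condition instead of just asserting $\mathfrak h(3)=\omega_1$.

\begin{proof}[Proof of Theorems~\ref{thm:conj} and~\ref{thm:sharp} from Theorem~\ref{thm:three}]
Work over $W$.

\emph{The case $2k+l\ge3$.} The product $Q^k\times R^l$ projects onto $R^3$, so it has no quiet condition by Lemma~\ref{lem:dist}(c) and Theorem~\ref{thm:three}. By Lemma~\ref{lem:dist}(a),(b) its distributivity number is $\omega_1$. In particular $\mathfrak h^2_{\mathsf{FIN}}=\omega_1$, and neither $Q\times Q$ nor $Q\times R$ has a quiet condition.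

\emph{The case $2k+l\le2$.} The product is $Q$, $R$ or $R^2$, and \eqref{eq:zfc} and \eqref{eq:known} give $\omega_2=\mathfrak h_{\mathsf{FIN}}\le\mathfrak h(2)\le\mathfrak h\le\mathfrak c=\omega_2$.

\emph{Forcing with $Q$.} Let $U$ be $Q$-generic over $W$. As $\mathfrak h_{\mathsf{FIN}}=\omega_2$ in $W$, the model $W[U]$ has no new $\omega_1$-sequences, and $Q$ and $R$ are the same in $W$ and $W[U]$. If $\mathfrak h_{\mathsf{FIN}}>\omega_1$ held in $W[U]$, all conditions of $Q$ would be quiet over $W[U]$, and $Q\times Q$ would have a quiet condition over $W$ by Lemma~\ref{lem:dist}(d). If $\mathfrak h>\omega_1$ held in $W[U]$, then in the same way $Q\times R$ would have a quiet condition over $W$. Both are excluded, so $\mathfrak h_{\mathsf{FIN}}=\mathfrak h=\omega_1$ in $W[U]$.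

\emph{Forcing with $R$.} Let $H$ be $R$-generic over $W$. As $\mathfrak h=\omega_2$ in $W$, the model $W[H]$ has no new $\omega_1$-sequences; so $\omega_1$, $\omega_2$, $Q$, $R$ and $\mathfrak c=\omega_2$ are preserved. If $\mathfrak h(2)>\omega_1$ held in $W[H]$, then $R\times R^2$ would have a quiet condition over $W$, contrary to Theorem~\ref{thm:three}. So $\mathfrak h(2)=\omega_1$ in $W[H]$, and $\mathfrak h_{\mathsf{FIN}}=\omega_1$ there by \eqref{eq:zfc}.

It remains to show $\mathfrak h>\omega_1$ in $W[H]$, since $\mathfrak h\le\mathfrak c=\omega_2$. Let $(\dot D_\xi)_{\xi<\omega_1}\in W$ be names and let $a\in H$ force that each $\dot D_\xi$ is open dense in $R$. In $W$ let $E_\xi$ be the set of $(b,c)\in R^2$ such that $b$ is incompatible with $a$, or $b\le a$ and $b\Vdash c\in\dot D_\xi$. This set is open because $a$ forces $\dot D_\xi$ to be open. It is dense: if $b$ is compatible with $a$, some $b'\le a,b$ decides an element $c'\le c$ of $\dot D_\xi$. As $\mathfrak h(2)=\omega_2$ in $W$, $\bigcap_\xi E_\xi$ is dense in $R^2$. Given $c_0\in R$, the set of $b$ such that $(b,c)\in\bigcap_\xi E_\xi$ for some $c\le c_0$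 is therefore dense in $R$ and has an element $b\in H$. This $b$ is compatible with $a$, so it forces $c\in\dot D_\xi$ for all $\xi$. Thus $\bigcap_\xi\dot D_\xi[H]$ is dense.
\end{proof}

\subsection{Tame ultrafilters}
Suppose that an $R^3$-generic triple adds no $\omega_1$-sequences to $W$. Then the trace of $H_i$ on an intermediate model is a set in $W$, decided by one condition. The next definition lists what such a trace retains when the intermediate model is well chosen.

\begin{definition}\label{def:tame}
Let $V\models\mathsf{CH}$ and let $W$ be a $\mathbb P_{\omega_2}$-generic extension of $V$. A set $F\in W$ is \emph{tame over $V$} if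
\begin{itemize}
\item[(T1)] $F\subseteq[\omega]^\omega\cap V$ is a nonprincipal ultrafilter on the Boolean algebra $P(\omega)\cap V$;
\item[(T2)] $F$ is Ramsey over $V$;
\item[(T3)] for every $A\subseteq P(\omega)$ with $A\in V$ countable in $V$, we have $A\cap F\in V$, and some $b\in F$ satisfies $b\subseteq^*a$ for all $a\in A\cap F$;
\item[(T4)] $F$ has a pseudointersection in $W$.
\end{itemize}
\end{definition}

Conditions (T1)--(T3) are properties of an $R$-generic filter over $V$ that can be seen on countable pieces. Condition (T4) says that the iteration has produced a single set that decides $F$.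

\begin{example}\label{ex:tame}
The ultrafilters $\min U_0$ and $\max U_0$ are tame over $V$. We check $\min U_0$. (T1) and (T2) were noted before Proposition~\ref{prop:images}. For (T3), $K=A\cap\min U_0$ lies in $V$ by Lemma~\ref{lem:U}(a), and some $X\in U_0$ forces $A\cap\min\dot U=K$. If $\min[X]\setminus a$ were infinite for some $a\in K$, the blocks of $X$ with minimum outside $a$ would form a condition below $X$ forcing $a\notin\min\dot U$. So $b=\min[X]$ works. For (T4), the set of minima of the first generic block sequence is a pseudointersection by Lemma~\ref{lem:decomp}(c).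
\end{example}

\begin{theorem}\label{thm:tame}
Let $V\models\mathsf{CH}$, let $W$ be a $\mathbb P_{\omega_2}$-generic extension of $V$, and let $F$ be tame over $V$. Then there are $\varphi,\psi\in V\cap\omega^\omega$ and $E\in\{\min U_0,\max U_0\}$ with $F=\varphi_*(E)$ and $E=\psi_*(F)$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:three} from Theorem~\ref{thm:tame}]
Suppose that $R^3$ has a quiet condition over $W$. Let $(H_1,H_2,H_3)$ be generic over $W$ and contain it, and let $W^*=W[H_1,H_2,H_3]$. Then $W^*$ has the same reals, the same $\omega_1$ and the same $\omega_2$ as $W$, and $\omega_2$ is regular in $W^*$, since a cofinal map from $\omega$ or $\omega_1$ to $\omega_2$ would lie in $W$. Lemma~\ref{lem:Rn} applies with $M=W$.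

\emph{Traces.} Let $\beta<\omega_2$. By $\mathsf{CH}$ in $V_\beta$, the set $K_i=H_i\cap V_\beta$ is a subset of a set of size $\omega_1$, so $K_i\in W$. Coding $K_i$ as a subset of $\omega_1$ by an enumeration in $V_\beta$, we get from (I7) that $K_i\in V_{\beta'}$ for some $\beta'<\omega_2$. Moreover $K_i$ has a pseudointersection in $H_i$: let $(b_1,b_2,b_3)$ in the generic filter force $\dot H_i\cap V_\beta=K_i$. If $a\in K_i$ and $b_i\setminus a$ were infinite, replacing $b_i$ by $b_i\setminus a$ would force $a\notin\dot H_i$. So $b_i$ is as required.

\emph{Closing off.} These traces lie in $W$ for every $\beta$, but (T2) and (T3) ask for witnesses inside the model to which we restrict. Work in $W^*$. For $\beta<\omega_2$ let $\rho(\beta)\ge\beta$ be the least ordinal below $\omega_2$ such that $V_{\rho(\beta)}$ contains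
\begin{itemize}
\item the sets $H_i\cap V_\beta$, and for each of them a pseudointersection in $H_i$;
\item for each $i$ and each $\chi:[\omega]^2\to2$ in $V_\beta$, a homogeneous set in $H_i$;
\item for $i\neq j$ and each $f\in V_\beta\cap\omega^\omega$, sets $a\in H_i$ and $b\in H_j$ with $f[a]\cap b=\varnothing$.
\end{itemize}
It exists because these are $\omega_1$ requirements, each is met by an object that lies in some $V_{\beta'}$ with $\beta'<\omega_2$, and $\omega_2$ is regular. Let $\alpha_0=0$, $\alpha_{\xi+1}=\sup\{\rho(\beta):\beta\le\alpha_\xi\}+1$, take suprema at limits, and let $\alpha=\sup_{\xi<\omega_1}\alpha_\xi$. Then $\alpha<\omega_2$, $\rho(\beta)<\alpha$ for $\beta<\alpha$, and $\alpha$ has cofinality $\omega_1$ in $W^*$, hence uncountable cofinality in $V$.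

\emph{The traces at $\alpha$ are tame.} Let $F_i=H_i\cap V_\alpha\in W$. By (I2), each real of $V_\alpha$ lies in some $V_\beta$ with $\beta<\alpha$; so does each set of reals that is countable in $V_\alpha$, together with its elements, since it is coded by a real. (T1) is inherited from $H_i$. For (T2), a coloring in $V_\beta$ has a homogeneous set in $H_i\cap V_{\rho(\beta)}\subseteq F_i$. For (T3), if $A\in V_\beta$ and $A\subseteq V_\beta$, then $A\cap F_i=A\cap(H_i\cap V_\beta)\in V_{\rho(\beta)}\subseteq V_\alpha$, and the pseudointersection of $H_i\cap V_\beta$ in $H_i\cap V_{\rho(\beta)}$ serves as $b$. (T4) was shown above, with $\beta=\alpha$. The third requirement on $\rho$ shows that $(F_i,F_j)$ is separated over $V_\alpha$ for $i\neq j$.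

By (I6) and (I7), $V_\alpha\models\mathsf{CH}$ and $W$ is an extension of $V_\alpha$ by the countable support iteration of $\mathbb{MM}$ of length $\omega_2$, whose first generic filter for $Q$ is $U_\alpha$. By Theorem~\ref{thm:tame} with ground model $V_\alpha$, each $F_i$ is equivalent over $V_\alpha$ to $\min U_\alpha$ or to $\max U_\alpha$. Two of the three are then equivalent to each other, which contradicts separation. So $R^3$ has no quiet condition, and $\mathfrak h(3)=\omega_1$ by Lemma~\ref{lem:dist}(a),(b).
\end{proof}

It remains to prove Theorem~\ref{thm:tame}. A tame $F$ appears at some stage of the iteration and acquires a pseudointersection at some stage. Section~\ref{sec:onestep} analyzes how one step adds pseudointersections. Section~\ref{sec:late} shows that the two stages coincide, and Section~\ref{sec:local} that $F$ cannot appear after the first step.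

\section{Pseudointersections added in one step}\label{sec:onestep}

Let $M$ be any model of $\mathsf{ZFC}$ and $U$ a $Q$-generic filter over $M$. A family $F\subseteq[\omega]^\omega$ is \emph{$\sigma$-directed} if every countable subset of $F$ has a $\subseteq^*$-lower bound in $F$. A subfamily $F_0\subseteq F$ is \emph{cofinal} if each $a\in F$ has some $a'\in F_0$ with $a'\subseteq^*a$. The following pigeonhole principle lets us fix a stem that works for cofinally many members of $F$.

\begin{lemma}\label{lem:pigeon}
Let $F\neq\varnothing$ be $\sigma$-directed, let $F_0\subseteq F$ be cofinal, and let $F_0=\bigcup_{i<\omega}C_i$. Then some $C_i$ is cofinal in $F$.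
\end{lemma}

\begin{proof}
Otherwise pick $b_i\in F$ such that no element of $C_i$ is almost contained in $b_i$. Let $b\in F$ be a lower bound of the $b_i$, and let $a\in F_0$ satisfy $a\subseteq^*b$. Then $a\in C_j$ for some $j$, and $a\subseteq^*b_j$, a contradiction.
\end{proof}

A name $\dot z$ for a pseudointersection depends on infinitely many generic blocks, whereas Taylor's theorem speaks about functions of a single block. To extract such a function we follow one number, the first element $\dot k$ of $\dot z$ past the part that can be fixed without lengthening the stem, and we look for the last stem that does not yet decide $\dot k$.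

\begin{example}\label{ex:name}
Let $F=\min U$ and let $\dot z$ name $\{\min x_n:n\text{ odd}\}$, where $(x_n)$ is the generic block sequence. For $a\in F$ and $X_a\in U$ with $\min[X_a]\subseteq a$, the condition $(\varnothing,X_a)$ forces $\dot z\subseteq a$. Let $\dot k=\min\dot z=\min x_1$. A condition with stem of length $0$ or $1$ does not decide $\dot k$, since the block $x_1$ can still be chosen arbitrarily high; a condition with stem $(u_0,u)$ forces $\dot k=\min u$. So for a stem $t'=(u_0)$, which does not decide $\dot k$, the function sending $u$ to the value decided by the stem $t'{}^\frown u$ is $u\mapsto\min u$, and we have recovered $F$ as an image of $\hat U$. The empty stem would not have served.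
\end{example}

\begin{lemma}\label{lem:C}
Let $F\in M[U]$ be, in $M[U]$, $\sigma$-directed and without pseudointersection. If some condition of $\mathbb{MM}(U)$ forces that $F$ has a pseudointersection, then there is $f:\mathsf{FIN}\to\omega$ in $M$ with $f^{-1}[\{k\}]\notin\hat U$ for all $k$ and $f^{-1}[a]\in\hat U$ for all $a\in F$.
\end{lemma}

\begin{proof}
Work in $M[U]$; all conditions are in $\mathbb{MM}(U)$. Let $p$ force that $\dot z$ is a pseudointersection of $F$. Replacing $\dot z$ by a name for $\omega$ below conditions incompatible with $p$, we may assume that every condition forces $\dot z\in[\omega]^\omega$.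

\emph{Step 1: a common stem.} For $a\in F$ choose $(s_a,X_a)\le p$ and $n_a<\omega$ with $(s_a,X_a)\Vdash\dot z\setminus n_a\subseteq a$. By Lemma~\ref{lem:pigeon} there is a pair $(t,n)$ such that $F_0=\{a:(s_a,n_a)=(t,n)\}$ is cofinal. Let
\[
J=\{k\ge n:\text{no condition with stem }t\text{ forces }k\notin\dot z\}.
\]
For $a\in F_0$ we have $J\subseteq a$, since $(t,X_a)\Vdash k\notin\dot z$ whenever $k\ge n$ and $k\notin a$. If $J$ were infinite, it would be a pseudointersection of $F$, because $F_0$ is cofinal. So $J$ is finite. Fix $n'\ge n$ above all elements of $J$ and let $\dot k$ name $\min(\dot z\setminus n')$. Call a finite block sequence \emph{good} if some condition with this stem decides $\dot k$. The decided value depends only on the stem, by Lemma~\ref{lem:decomp}(b). The stem $t$ is not good: if $(t,X)\Vdash\dot k=k$, then $k\ge n'$, so $k\notin J$ and some $(t,X')$ forces $k\notin\dot z$; but $(t,X)$ and $(t,X')$ are compatible.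

\emph{Step 2: the last undecided stem.} For a finite block sequence $t'$ let $S(t')$ be the set of $u\in\mathsf{FIN}$ above $t'$ such that $t'{}^\frown u$ is good. We claim that for each $a\in F_0$ there is $s$ from $\mathrm{FU}(X_a)$, possibly empty, such that $t'_a=t^\frown s$ is not good and $S(t'_a)\in\hat U$. Suppose not. For each $s$ from $\mathrm{FU}(X_a)$ with $t^\frown s$ not good, the complement of $S(t^\frown s)$ is in $\hat U$; choose $Z_s\in U$ with $\mathrm{FU}(Z_s)\cap S(t^\frown s)=\varnothing$, and with $Z_\varnothing\sqsubseteq X_a$. Put $Z_s=X_a$ for all other $s$. Let $Y\in U$ be given by Lemma~\ref{lem:diag}; then $Y\sqsubseteq X_a$. By induction on the length, $t^\frown s$ is not good for every $s$ from $\mathrm{FU}(Y)$. This holds for $s=\varnothing$ by Step 1. If $s^\frown u$ is from $\mathrm{FU}(Y)$ and $t^\frown s$ is not good, then $u\in\mathrm{FU}(Y/s)\subseteq\mathrm{FU}(Z_s)$ by (B1), so $u\notin S(t^\frown s)$; as $u$ is above $t^\frown s$, the stem $t^\frown s^\frown u$ is not good. But some extension $(t^\frown s,Y')$ of $(t,Y)$ decides $\dot k$, and its $s$ is from $\mathrm{FU}(Y)$. This contradiction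 proves the claim.

By Lemma~\ref{lem:pigeon} fix $t'$ such that $F_1=\{a\in F_0:t'_a=t'\}$ is cofinal in $F$, and let $S=S(t')\in\hat U$. For $u\in S$ choose $Z_u\in U$ and $f(u)$ with $(t'{}^\frown u,Z_u)\Vdash\dot k=f(u)$; put $f=0$ off $S$. By Lemma~\ref{lem:U}(a), $f\in M$.

\emph{Step 3: $f^{-1}[\{k\}]\notin\hat U$.} Otherwise there is $Y_0\in U$ with $\mathrm{FU}(Y_0)\subseteq S\cap f^{-1}[\{k\}]$. By Lemma~\ref{lem:diag} there is $Y\in U$ with $Y\sqsubseteq Y_0$ and $Y/u\sqsubseteq Z_u$ for all $u\in\mathrm{FU}(Y)$. Consider an extension $(t'{}^\frown u^\frown s,Y')$ of $(t',Y)$ with at least one new block. By (B1) the blocks of $s$ and of $Y'$ lie in $\mathrm{FU}(Y/u)\subseteq\mathrm{FU}(Z_u)$, so this extension is below $(t'{}^\frown u,Z_u)$ and forces $\dot k=k$. Such extensions are dense below $(t',Y)$. So $(t',Y)\Vdash\dot k=k$ and $t'$ is good, a contradiction.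

\emph{Step 4: $f^{-1}[a]\in\hat U$.} Let first $a\in F_1$. Then $(t',X_a/t')\le(t,X_a)$ forces $\dot k\in\dot z\setminus n\subseteq a$. For $u\in S\cap\mathrm{FU}(X_a/t')$ the condition $(t'{}^\frown u,X_a/u)$ is below it and is compatible with $(t'{}^\frown u,Z_u)$, so $f(u)\in a$. Thus $f^{-1}[a]\supseteq S\cap\mathrm{FU}(X_a/t')\in\hat U$. For arbitrary $a\in F$ take $a'\in F_1$ with $a'\setminus a$ finite. Then $f^{-1}[a]\supseteq f^{-1}[a']\setminus f^{-1}[a'\setminus a]$, and this set is in $\hat U$ by Step 3.
\end{proof}

For a family that exists before $U$ is added, the conclusion of Lemma~\ref{lem:C} is impossible: $U$ is generic, so it can steer $f$ away from some member of $F$.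

\begin{lemma}\label{lem:D}
If $F\in M$ is, in $M$, $\sigma$-directed and without pseudointersection, then $\mathbb{MM}$ forces that $F$ has no pseudointersection.
\end{lemma}

\begin{proof}
Otherwise there is an $\mathbb{MM}$-generic $G$ such that $F$ has a pseudointersection in $M[G]=M[U][G]$, and some condition of $\mathbb{MM}(U)$ forces this over $M[U]$. By Lemma~\ref{lem:U}(a), $F$ is still $\sigma$-directed and without pseudointersection in $M[U]$. Let $f\in M$ be given by Lemma~\ref{lem:C}, and let $X\in U$ force over $M$ the two properties of $f$. From now on work in $M$. Let $X'=(x_n)\sqsubseteq X$ be canonical for $f$. The type is not constant, for then $X'\le X$ would force $f^{-1}[\{k\}]\in\hat U$ for some $k$. We find $a\in F$ and a subsequence $Y$ of $X'$ with $f[\mathrm{FU}(Y)]\cap a=\varnothing$. Then $Y\le X$ forces $f^{-1}[a]\notin\hat U$, which is the desired contradiction.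

\emph{Type $\min$.} Here $f(u)=f(x_n)$ for the first piece $x_n$ of $u$, and $n\mapsto f(x_n)$ is injective. The infinite set $\{f(x_n):n<\omega\}$ is not a pseudointersection of $F$, so for some $a\in F$ infinitely many $n$ have $f(x_n)\notin a$. Let $Y$ consist of these $x_n$.

\emph{Types $\max$, $(\min,\max)$, identity.} Now the value of $f$ depends on the top piece, and possibly on what lies below it; so we handle each lower part $u$ separately and then use $\sigma$-directedness to get one set $a$. For $u\in\mathrm{FU}(X')\cup\{\varnothing\}$ the map $x\mapsto f(u\cup x)$, on blocks $x\in X'$ above $u$, is injective, since the sets $u\cup x$ have different maxima. As no infinite set is a pseudointersection of $F$, we have: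
\begin{itemize}
\item[($+$)] for every such $u$ and every infinite subsequence $X''$ of $X'$ there are $a_u\in F$ and an infinite subsequence of $X''$ above $u$ all of whose blocks $x$ satisfy $f(u\cup x)\notin a_u$.
\end{itemize}
Apply ($+$) to $u=\varnothing$ and $X'$ to get $a_\varnothing$ and $X_0$. Given $X_k$, let $y_k$ be its first block, and apply ($+$) successively to the finitely many $u\in\mathrm{FU}(y_0,\dots,y_k)$ with top piece $y_k$, starting from $X_k$. This yields sets $a_u\in F$ and an infinite subsequence $X_{k+1}$ of $X_k$ above $y_k$ with $f(u\cup x)\notin a_u$ for all these $u$ and all $x\in X_{k+1}$. Each $u\in\mathrm{FU}((y_j)_{j<\omega})\cup\{\varnothing\}$ is treated exactly once, and $f(u\cup y_j)\notin a_u$ for all $y_j$ above $u$. Let $a\in F$ be a lower bound of all $a_u$. If $f(u\cup y_j)\in a$, then $f(u\cup y_j)$ lies in the finite set $a\setminus a_u$; by injectivity this happens for finitely many $j$ only. So we can choose $j_0<j_1<\cdots$ such that $f(u\cup y_j)\notin a$ whenever $u\in\mathrm{FU}(y_{j_0},\dots,y_{j_{k-1}})\cup\{\varnothing\}$ and $j\ge j_k$. Every element of $\mathrm{FU}(Y)$,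 $Y=(y_{j_k})_k$, has the form $u\cup y_{j_k}$ with such a $u$, so $Y$ works.
\end{proof}

\begin{remark}\label{rem:sigma}
Lemma~\ref{lem:D} fails without $\sigma$-directedness. Identify $\omega$ with $\omega\times\omega$ and let $F$ consist of the sets $a_{g,k}=\{(n,j):n\ge k,\ j>g(n)\}$ for $g\in M\cap\omega^\omega$, $k<\omega$. A pseudointersection $z\in M$ would have finite columns, and would then be disjoint from $a_{g,0}$ if $g(n)$ bounds the $n$-th column. But the graph of the function $d$ of Lemma~\ref{lem:decomp}(d) is a pseudointersection in the extension.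
\end{remark}

\section{No late pseudointersections}\label{sec:late}

From now on $V\models\mathsf{CH}$, $W$ is a $\mathbb P_{\omega_2}$-generic extension of $V$, and $V_\beta$, $U_\beta$, $m_\beta$ are as in Section~\ref{sec:prelim}.

\begin{lemma}\label{lem:E}
Let $F$ be tame over $V$. If $F\in V_\delta$ and $\delta<\omega_2$, then $F$ has a pseudointersection in $V_\delta$.
\end{lemma}

\begin{proof}
First, $F$ is $\sigma$-directed in $V_\delta$: by (I1) a countable subset of $F$ in $V_\delta$ is covered by some $A\subseteq P(\omega)$ that is countable in $V$, and (T3) gives a lower bound in $F$. By (I1) over $V_\delta$, a countable subset of $F$ in a $\mathbb P_{\delta,\gamma}$-generic extension is covered by a countable subset of $F$ in $V_\delta$; so $F$ is $\sigma$-directed in all these extensions as well.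

Suppose that $F$ has no pseudointersection in $V_\delta$. We show by induction on $\gamma\in[\delta,\omega_2]$ that $\mathbb P_{\delta,\gamma}$ forces over $V_\delta$ that $F$ has no pseudointersection; for $\gamma=\omega_2$ this contradicts (T4) by (I6). The step from $\gamma$ to $\gamma+1$ is Lemma~\ref{lem:D}, applied in the extension by $\mathbb P_{\delta,\gamma}$. Limits of uncountable cofinality are handled by (I2).

Let $\mathrm{cof}(\gamma)=\omega$, write $P_\beta=\mathbb P_{\delta,\beta}$, work in $V_\delta$, and suppose that $p\in P_\gamma$ forces that $\dot z$ is a pseudointersection of $F$. At each intermediate stage we can compute an approximation to $\dot z$, and by induction some member of $F$ misses infinitely many of its points; but this member depends on the stage. A countable model makes these members countably many, so that a single $a\in F$ lies below all of them. Let $N\prec H(\theta)$ be countable and contain $F$, $p$, $\dot z$, the iteration and a cofinal sequence $\delta=\gamma_0<\gamma_1<\cdots$ in $\gamma$. Fix $a\in F$ with $a\subseteq^*b$ for all $b\in F\cap N$. We construct $q_n$ and $\dot p_n$ as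 in Lemma~\ref{lem:fusion}, such that $q_n$ is $(N,P_{\gamma_n})$-generic and forces $\dot p_n\in N$, such that $\dot p_0=p$, and such that $q_n$ forces that $\dot p_{n+1}$ forces $j\in\dot z\setminus a$ for some $j\ge n$. The forcing $P_{\gamma_0}$ is trivial, and $q_0$ is its only condition.

Given $q_n$ and $\dot p_n$, let $G_n\ni q_n$ be $P_{\gamma_n}$-generic over $V_\delta$ and $p_n=\dot p_n[G_n]$. Since $p_n\le p$ forces $\dot z$ to be infinite, repeated use of (I5) gives in $V_\delta[G_n]$ conditions $p_n\ge p^0\ge p^1\ge\cdots$ in $P_\gamma/G_n$ and numbers $j_0<j_1<\cdots$ with $p^k\Vdash j_k\in\dot z$. By (I3) such sequences exist in $N[G_n]$; let $z^*=\{j_k:k<\omega\}\in N[G_n]$. By the induction hypothesis $z^*$ is not a pseudointersection of $F$, so by elementarity $z^*\setminus b$ is infinite for some $b\in F\cap N[G_n]=F\cap N$. As $a\subseteq^*b$, the set $z^*\setminus a$ is infinite. Choose $k$ with $n\le j_k\notin a$, and let $p_{n+1}=p^k$, an element of $N[G_n]\cap V_\delta=N$. Let $\dot p_{n+1}$ be a $P_{\gamma_n}$-name for it. Apply (I4) to $q_n$ and $\dot p_{n+1}{\restriction}\gamma_{n+1}$ to get $q_{n+1}$.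

By Lemma~\ref{lem:fusion}, $q=\bigcup_nq_n$ forces $\dot p_n\in\dot G_\gamma$ for all $n$. So $q$ forces that $\dot z\setminus a$ is infinite and that $p\in\dot G_\gamma$, while $p$ forces $\dot z\subseteq^*a$.
\end{proof}

\section{Sets that are locally in the ground model}\label{sec:local}

Fix in $V$ a surjection $e:\omega_1\to P(\omega)\cap V$, which exists by $\mathsf{CH}$. A set $F\subseteq P(\omega)\cap V$ in an extension of $V$ is \emph{locally in $V$} if $F\cap e[\xi]\in V$ for all $\xi<\omega_1$. A tame $F$ is locally in $V$ by the first half of (T3), and this is the only property of $F$ used in this section. When we force over some $V_\delta$, the phrase ``$\dot F$ is locally in $V$'' is expressed with the set parameters $e$ and $\mathcal T=P(P(\omega)\cap V)\cap V$.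

Such an $F$ is a cofinal branch through a tree of height $\omega_1$ in $V$, whose level $\xi$ consists of the subsets of $e[\xi]$ in $V$. We ask which parts of the iteration can add a new branch: the $\sigma$-centered half of a step, the $\sigma$-closed half, or a limit of cofinality $\omega$.

\begin{lemma}\label{lem:F}
Let $\delta<\omega_2$. If $F\in V_{\delta+1}$ is locally in $V$, then $F\in V_\delta[U_\delta]$.
\end{lemma}

\begin{proof}
Work in $V_\delta[U_\delta]$ with $\mathbb{MM}(U_\delta)$. Let $\dot F$ name $F$ and let $p^*\in m_\delta$ force that $\dot F$ is a subset of $P(\omega)\cap V$ that is locally in $V$. It suffices to show that every $p\le p^*$ has an extension that decides $\dot F$. For $\xi<\omega_1$ pick $p_\xi\le p$ and $K_\xi\in\mathcal T$ with $p_\xi\Vdash\dot F\cap e[\xi]=K_\xi$. For some uncountable $I\subseteq\omega_1$ all $p_\xi$, $\xi\in I$, have the same stem. They are pairwise compatible, so $K_\xi=K_{\xi'}\cap e[\xi]$ for $\xi<\xi'$ in $I$. Some $r\le p$ forces that $\{\xi\in I:p_\xi\in\dot G\}$ is uncountable. Otherwise $p$ would force this set to be bounded in $\omega_1$, by the c.c.c.\ bounded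 by a fixed $\eta<\omega_1$; but for $\xi\in I$ with $\xi>\eta$ the condition $p_\xi\le p$ forces $p_\xi\in\dot G$. Now $r$ forces $\dot F\cap e[\xi]=K_\xi$ for unboundedly many $\xi\in I$, and by coherence $r\Vdash\dot F=\bigcup_{\xi\in I}K_\xi$.
\end{proof}

The $\sigma$-closed half does add a new branch at the first step, namely $\min U_0$ (Example~\ref{ex:tame}). At later steps it cannot. Below a condition forcing that $\dot F$ is new, we can choose between two decisions infinitely often and then take a lower bound, which must force the trace of $\dot F$ on a countable set $A$ to be some $K\in V$. For $\delta=0$ the choices are made in $V$ and there is no conflict. For $\delta\ge1$ we can use the dominating real to make choices that no set in $V$ can follow: agree with a candidate for a very long time, and then disagree. The following lemma says that this is impossible for $K\in V$. Fix $d\in V_1$ dominating $V\cap\omega^\omega$, as in Lemma~\ref{lem:decomp}(d). Given an enumeration $A=\{b_l:l<\omega\}$, write $K|m=K\cap\{b_l:l<m\}$.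

\begin{lemma}\label{lem:guess}
Let $(b_l)_{l<\omega}\in V$ enumerate $A$, let $(L_i)_{i<\omega}\in V$ be a sequence of subsets of $A$, and let $K\subseteq A$ be in $V$. Then only finitely many $i$ satisfy both $K\neq L_i$ and $K|d(i)=L_i|d(i)$.
\end{lemma}

\begin{proof}
Let $g(i)$ be the least $l$ with $b_l\in K\triangle L_i$ if $K\neq L_i$, and $g(i)=0$ otherwise. Then $g\in V$, and $g(i)\ge d(i)$ for every $i$ as in the lemma.
\end{proof}

If $N\prec H(\theta)$ is countable and $e\in N$, then $N\cap P(\omega)\cap V=e[N\cap\omega_1]$, because each $b\in N$ in the range of $e$ has a preimage in $N$. As $N\cap\omega_1$ is a countable ordinal, this set belongs to $V$ and is countable there, even if $N\notin V$.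

\begin{lemma}\label{lem:G}
Let $1\le\delta<\omega_2$. If $F\in V_\delta[U_\delta]$ is locally in $V$, then $F\in V_\delta$.
\end{lemma}

\begin{proof}
Suppose not, and work in $V_\delta$ with $Q=Q^{V_\delta}$. Let $\dot F$ name $F$ and let $X_0\in U_\delta$ force that $\dot F\subseteq P(\omega)\cap V$ is locally in $V$ and $\dot F\notin V_\delta$. Let $N\prec H(\theta)$ be countable with $X_0,\dot F,e\in N$, let $A=e[N\cap\omega_1]$, and fix in $V$ an enumeration $(b_l)$ of $A$. For each $X\le X_0$ in $N$ choose $K_X\in\mathcal T$ such that some condition below $X$ forces $\dot F\cap A=K_X$. These are countably many elements of $V$, so by (I1) they occur in a sequence $(L_i)\in V$ of subsets of $A$.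

We build $X_0\ge X_1\ge\cdots$ in $N$. Given $X_n$, let $i_n$ satisfy $L_{i_n}=K_{X_n}$, and let $m=d(i_n)$; here we use $d\in V_1\subseteq V_\delta$. The sets $\{b_l:l<m\}$ and $L_{i_n}|m$ are finite subsets of $N$, hence elements of $N$, and some condition below $X_n$ forces $\dot F|m=L_{i_n}|m$. By elementarity there is such a condition $X_n'$ in $N$. If $X'_n$ decided ``$b\in\dot F$'' for every $b\in P(\omega)\cap V$, it would force $\dot F\in V_\delta$. So some $c_n$ is undecided, and by elementarity we find $c_n\in N$, hence $c_n\in A$, and extensions of $X_n'$ in $N$ deciding ``$c_n\in\dot F$'' either way. Let $X_{n+1}$ be the one that disagrees with $L_{i_n}$.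

For $n<n'$, the set $L_{i_{n'}}$ is forced to be $\dot F\cap A$ by a condition below $X_{n'}\le X_{n+1}$, so it differs from $L_{i_n}$ at $c_n$. Hence the $i_n$ are distinct. By (B3) there is a lower bound $Z$ of all $X_n$, and we may assume that $Z\Vdash\dot F\cap A=K$ with $K\in V$. Then $K\neq L_{i_n}$ and $K|d(i_n)=L_{i_n}|d(i_n)$ for all $n$, contrary to Lemma~\ref{lem:guess}.
\end{proof}

At a limit of cofinality $\omega$ we run the same construction, with Lemma~\ref{lem:fusion} in place of $\sigma$-closure. One difficulty is new. The $n$-th candidate for the trace must be forced by a condition in the quotient over $G_{\gamma_n}$, so it is chosen in a generic extension, whereas the list $(L_i)$ must be fixed in advance. The trace is taken on $A=e[N_0\cap\omega_1]$, which is not an element of $N_0$, so genericity over $N_0$ does not capture the candidate. We therefore use a second model $N$ with $A\in N$, and conditions that are generic for both models.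

\begin{lemma}\label{lem:H}
Let $\gamma<\omega_2$ have cofinality $\omega$. If $F\in V_\gamma$ is locally in $V$, then $F\in V_\beta$ for some $\beta<\gamma$.
\end{lemma}

\begin{proof}
Suppose not. Work in $V_1$ and write $P_\beta=\mathbb P_{1,\beta}$. By (I6) there are a $P_\gamma$-name $\dot F$ and $p\in P_\gamma$ forcing that $\dot F\subseteq P(\omega)\cap V$ is locally in $V$ and $\dot F\notin V_1[\dot G_\beta]$ for all $\beta\in[1,\gamma)$. Let $\theta$ be large and $\theta'$ large compared with $\theta$. Let $N_0\prec H(\theta)$ be countable and contain $p$, $\dot F$, $e$, $\mathcal T$, the iteration and a cofinal sequence $1=\gamma_0<\gamma_1<\cdots$ in $\gamma$. Let $N\prec H(\theta')$ be countable with $N_0,H(\theta)\in N$; then $N_0\subseteq N$. Let $A=e[N_0\cap\omega_1]\in V\cap N$. Fix in $V$ an enumeration $(b_l)$ of $A$ and, by (I1), a sequence $(L_i)\in V$ of subsets of $A$ in which every element of $N\cap\mathcal T\cap P(A)$ occurs.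

We construct $q_n$ and $\dot p_n$ as in Lemma~\ref{lem:fusion}, with $q_0$ trivial and $\dot p_0=p$, such that $q_n$ is both $(N_0,P_{\gamma_n})$-generic and $(N,P_{\gamma_n})$-generic and forces $\dot p_n\in N_0$.

\emph{Choice of $\dot p_{n+1}$.} Let $G_n\ni q_n$ be $P_{\gamma_n}$-generic over $V_1$, let $p_n=\dot p_n[G_n]$, and call an extension \emph{admissible} if it lies in $P_\gamma/G_n$. By (I5) some admissible extension of $p_n$ forces $\dot F\cap A=K$ for some $K\in\mathcal T$. All parameters lie in $N[G_n]$, so by (I3) there is such a $K$ in $N[G_n]\cap V_1=N$, and it occurs in the list. Let $i_n$ be the least $i$ such that some admissible extension of $p_n$ forces $\dot F\cap A=L_i$, and let $m=d(i_n)$. The finite sets $\{b_l:l<m\}$ and $L_{i_n}|m$ are elements of $N_0$, so by elementarity of $N_0[G_n]$ some admissible $p_n'\le p_n$ in $N_0[G_n]\cap V_1=N_0$ forces $\dot F|m=L_{i_n}|m$. Next, there are $c\in P(\omega)\cap V$ and two admissible extensions of $p_n'$ deciding ``$c\in\dot F$'' in opposite ways. Otherwise let $F'\in V_1[G_n]$ be the set of $c$ such that some admissible extension of $p'_n$ forces $c\in\dot F$,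 and take by (I5) a generic $G'\ni p'_n$ that restricts to $G_n$. Each $c$ is decided by some extension of $p'_n$ in $G'$, which is admissible, so $\dot F[G']=F'\in V_1[G_n]$, contrary to $p\in G'$. By elementarity we find such $c=c_n$ and the two extensions in $N_0$; so $c_n\in A$. Let $p_{n+1}$ be the extension that disagrees with $L_{i_n}$ at $c_n$, and let $\dot p_{n+1}$ be a $P_{\gamma_n}$-name for it.

\emph{Choice of $q_{n+1}$.} Fact (I4) handles one model at a time, so we apply it twice. Let $\dot p'=\dot p_{n+1}{\restriction}\gamma_{n+1}$. By (I4) for $N_0$ there is an $(N_0,P_{\gamma_{n+1}})$-generic $q'$ with $q'{\restriction}\gamma_n=q_n$ and $q'\Vdash\dot p'\in\dot G_{\gamma_{n+1}}$. Let $G_n\ni q_n$ be generic. By (I5), $q'$ lies in a $P_{\gamma_{n+1}}$-generic filter restricting to $G_n$; this filter contains $\dot p'[G_n]$ and a common extension $r$ of $q'$ and $\dot p'[G_n]$. So in $V_1[G_n]$ there is $r\le\dot p'[G_n]$ with $r{\restriction}\gamma_n\in G_n$ and $r\in\Gamma$, where $\Gamma\in V_1$ is the set of $(N_0,P_{\gamma_{n+1}})$-generic conditions. Now $\Gamma\in N$, being definable from $N_0$ and $P_{\gamma_{n+1}}$,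 and $\dot p'[G_n]\in N_0\subseteq N$. By elementarity such an $r$ exists in $N[G_n]\cap V_1=N$. Let $\dot r$ name it. By (I4) for $N$ there is an $(N,P_{\gamma_{n+1}})$-generic $q_{n+1}$ with $q_{n+1}{\restriction}\gamma_n=q_n$ and $q_{n+1}\Vdash\dot r\in\dot G_{\gamma_{n+1}}$. Then $q_{n+1}\Vdash\dot p'\in\dot G_{\gamma_{n+1}}$, and $q_{n+1}$ is $(N_0,P_{\gamma_{n+1}})$-generic because it forces an element of $\Gamma$ into the generic filter.

\emph{The contradiction.} Let $G\ni q=\bigcup_nq_n$ be $P_\gamma$-generic over $V_1$, and evaluate $p_n$, $i_n$, $c_n$ with $G_n=G_{\gamma_n}$. For $n<n'$, the set $L_{i_{n'}}$ is forced to be $\dot F\cap A$ by an extension of $p_{n'}\le p_{n+1}$, so it differs from $L_{i_n}$ at $c_n$; hence the $i_n$ are distinct. By Lemma~\ref{lem:fusion} all $p_n$ are in $G$. From $p\in G$ we get $K=\dot F[G]\cap A\in V$, and from $p_{n+1}\in G$ we get $K\neq L_{i_n}$ and $K|d(i_n)=L_{i_n}|d(i_n)$. This contradicts Lemma~\ref{lem:guess}.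
\end{proof}

\section{The classification of tame ultrafilters}\label{sec:end}

The lemmas of Section~\ref{sec:local} do not cover limits of cofinality $\omega_1$, where no new reals appear but new sets of reals may. For a tame $F$ this gap is closed by Lemma~\ref{lem:E}, since $F$ can be computed from a pseudointersection, which is a real.

\begin{proposition}\label{prop:loc}
If $F$ is tame over $V$, then $F\in V[U_0]$, and $F$ has a pseudointersection in $V_1=V[U_0][m_0]$.
\end{proposition}

\begin{proof}
For any pseudointersection $z$ of $F$,
\begin{equation}\label{eq:Fz}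
F=\{a\in P(\omega)\cap V:z\subseteq^*a\}.
\end{equation}
Indeed, if $a\in P(\omega)\cap V$ is not in $F$, then $\omega\setminus a\in F$ by (T1), so $z\subseteq^*\omega\setminus a$ and the infinite set $z$ is not almost contained in $a$. By (T4) there is such a $z$ in $W$, and by (I7) it lies in some $V_\beta$, $\beta<\omega_2$. So there is a least $\gamma<\omega_2$ with $F\in V_\gamma$, and by Lemma~\ref{lem:E} there is a pseudointersection $z'\in V_\gamma$.
\begin{itemize}
\item $\gamma\neq0$. An infinite $z'\in V$ splits in $V$ into two infinite sets. One of them is not in $F$, so its complement is in $F$ and does not almost contain $z'$.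
\item $\mathrm{cof}(\gamma)\neq\omega_1$. Otherwise $z'\in V_\beta$ for some $\beta<\gamma$ by (I2), and $F\in V_\beta$ by \eqref{eq:Fz}.
\item $\mathrm{cof}(\gamma)\neq\omega$, by Lemma~\ref{lem:H}.
\item $\gamma\neq\delta+1$ for $\delta\ge1$, by Lemmas~\ref{lem:F} and~\ref{lem:G}.
\end{itemize}
So $\gamma=1$, $z'\in V_1$, and Lemma~\ref{lem:F} with $\delta=0$ gives $F\in V[U_0]$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:tame}]
Let $U=U_0$. By Proposition~\ref{prop:loc}, $F\in V[U]$ and some condition of $\mathbb{MM}(U)$ forces over $V[U]$ that $F$ has a pseudointersection. The models $V$ and $V[U]$ have the same reals and the same $\omega$-sequences of reals. So in $V[U]$ the family $F$ is $\sigma$-directed by (T3), and it has no pseudointersection, since none lies in $V$ by the case $\gamma\neq0$ above. Lemma~\ref{lem:C} gives $f:\mathsf{FIN}\to\omega$ in $V$ with $F\subseteq f_*(\hat U)$. Both sides are ultrafilters on $P(\omega)\cap V$, so $F=f_*(\hat U)$. By (T1) and (T2), $F$ is nonprincipal and Ramsey over $V$, and Proposition~\ref{prop:images} applies.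
\end{proof}

With the reductions of Section~\ref{sec:reduce}, this proves Theorems~\ref{thm:three}, \ref{thm:conj} and~\ref{thm:sharp}. We end with two comments on Definition~\ref{def:tame}.

\begin{remark}\label{rem:T4}
Theorem~\ref{thm:tame} fails without (T4). In $V$, use $\mathsf{CH}$ to enumerate all colorings $[\omega]^2\to2$ as $(\chi_\xi)_{\xi<\omega_1}$, and choose a $\subseteq^*$-decreasing sequence of infinite sets $b_\xi$ homogeneous for $\chi_\xi$. Let $F=\{a:\exists\xi\ b_\xi\subseteq^*a\}\in V$. For $a\subseteq\omega$, an infinite set that is homogeneous for the coloring recording whether the smaller of two numbers lies in $a$ is contained in $a$ or disjoint from it; this gives (T1). Conditions (T2) and (T3) hold by construction. But $\psi_*(F)\in V$ for $\psi\in V$, whereas $\min U_0$ and $\max U_0$ are $R$-generic over $V$ and so are not in $V$.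
\end{remark}

\begin{remark}\label{rem:T2}
Condition (T2) is used only to exclude the types $(\min,\max)$ and identity in Proposition~\ref{prop:images}, and (T3) can do this as well. In the notation used there, $a_n=\omega\setminus g^{-1}[\{n\}]$ lies in $F$, since $f^{-1}[a_n]\supseteq\mathrm{FU}(X/\{n\})$. Let $b\in F$ satisfy $b\subseteq^*a_n$ for all $n$, and let $Y=(y_j)\in U$ be a condensation of $X$ with $f[\mathrm{FU}(Y)]\subseteq b$. The numbers $f(y_0\cup y_j)$, $j\ge1$, are distinct elements of $b\setminus a_n$ for $n=\min y_0$, a contradiction.
\end{remark}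

\begin{thebibliography}{9}

\bibitem{Abraham}
Abraham, \emph{Proper forcing}, in: Handbook of Set Theory.

\bibitem{FB}
David Jos\'e Fern\'andez-Bret\'on, \emph{Stable ordered union ultrafilters and $\mathrm{cov}(\mathcal{M})<\mathfrak c$}, arXiv:1810.08636 (2018).

\bibitem{Goldstern}
Goldstern, \emph{Tools for your forcing construction}.

\bibitem{Shelah}
Shelah, \emph{Proper and Improper Forcing}.

\bibitem{Taylor}
A.~D. Taylor, \emph{A canonical partition relation for finite subsets of $\omega$}, JCTA (1976).

\end{thebibliography}
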